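\title{Disjoint translates of Borel sets and the continuum hypothesis}

\begin{abstract}
We prove in ZFC that there is a $G_\delta$ set of reals that has $\aleph_1$ pairwise disjoint translates, does not have $\aleph_2$, and has no perfect set of them. Consequently, the statement that every Borel set with uncountably many pairwise disjoint translates has continuum many is equivalent to the continuum hypothesis. The main tool is a coding theorem: for every coanalytic graph on the Cantor space there is a $G_\delta$ set whose families of pairwise disjoint translates correspond exactly to the cliques of the graph.
\end{abstract}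

\section{Introduction}\label{sec:intro}

Let $B\subseteq\mathbb{R}$. We call a set $X\subseteq\mathbb{R}$ \emph{$B$-disjoint} if the translates $B+x$ $(x\in X)$ are pairwise disjoint, and we say that $B$ \emph{has $\kappa$ disjoint translates} if some $B$-disjoint set has cardinality $\kappa$. These cardinals measure how many copies of $B$ can be packed into the line. They depend only on the difference set $B-B=\{b-b':b,b'\in B\}$. Indeed, $B+x$ meets $B+x'$ exactly when $b+x=b'+x'$ for some $b,b'\in B$, so
\begin{equation}\label{eq:basic}
(B+x)\cap(B+x')=\emptyset\iff x-x'\notin B-B .
\end{equation}

The simplest sets give countable cardinals or the continuum $\mathfrak{c}$. For $B=\bigcup_{n\in\mathbb{Z}}[2n,2n+1)$ the set $B-B$ is the complement of the odd integers, so $B$ has two disjoint translates but not three, a sum of two odd integers being even. The interval $[0,1)$ has the $\aleph_0$ disjoint translates $[n,n+1)$. No set $B$ of positive Lebesgue measure has uncountably many: an uncountable $X$ has infinitely many points in some bounded interval, some bounded part of $B$ has positive measure, and a bounded interval cannot hold infinitely many disjoint sets of the same positive measure. At the other end, $\mathbb{Q}$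 has $\mathfrak{c}$ disjoint translates, namely its cosets. The following question comes from the paper of Elekes and Keleti \cite{EK}.

\begin{quote}
\emph{Suppose that a Borel set $B\subseteq\mathbb{R}$ has uncountably many pairwise disjoint translates. Does it have continuum many? Is this implication provable in ZFC, or can it consistently fail?}
\end{quote}

Under the continuum hypothesis (CH) the implication is trivial. One would guess that it holds in ZFC alone. An uncountable Borel set of reals contains a nonempty perfect set and so has cardinality $\mathfrak{c}$, and one expects other uncountable objects attached to a Borel set to behave in the same way. The guess is correct for $\sigma$-compact sets $B$ (Proposition~\ref{prop:sigma}). It is wrong one step higher in the Borel hierarchy.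

\begin{theorem}[ZFC]\label{thm:aleph1}
There is a $G_\delta$ set $B\subseteq\mathbb{R}$ that has $\aleph_1$ pairwise disjoint translates but does not have $\aleph_2$ pairwise disjoint translates. Moreover, no nonempty perfect set is $B$-disjoint.
\end{theorem}

\begin{corollary}\label{cor:CH}
Over ZFC the following are equivalent:
\begin{enumerate}
\item[(i)] CH;
\item[(ii)] every Borel subset of $\mathbb{R}$ with uncountably many pairwise disjoint translates has continuum many;
\item[(iii)] every $G_\delta$ subset of $\mathbb{R}$ with uncountably many pairwise disjoint translates has continuum many.
\end{enumerate}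
In particular, \textup{(ii)} is not provable in ZFC, if ZFC is consistent.
\end{corollary}

\begin{proof}
Under CH every uncountable set of reals has cardinality $\mathfrak{c}$, so (i) implies (ii), and (iii) is a special case of (ii). If CH fails, then $\mathfrak{c}\ge\aleph_2$, and the set $B$ of Theorem~\ref{thm:aleph1} violates (iii), because a $B$-disjoint set of size $\mathfrak{c}$ would contain one of size $\aleph_2$. Finally, if ZFC is consistent, then by Cohen it has a model in which CH fails.
\end{proof}

The last sentence of Theorem~\ref{thm:aleph1} refutes the perfect-set version of the implication outright, even under CH: a $G_\delta$ set may have uncountably many disjoint translates without having a perfect set of them.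

Theorem~\ref{thm:aleph1} is obtained by passing to graphs. A \emph{graph} on a set $V$ is an irreflexive symmetric relation $G\subseteq V^2$, and a \emph{clique} of $G$ is a set of pairwise $G$-adjacent vertices; single vertices are cliques. For nonempty $B\subseteq\mathbb{R}$ let
\[
\Gamma_B=\{(x,x')\in\mathbb{R}^2:\ x-x'\notin B-B\}.
\]
This is a graph on $\mathbb{R}$, since $B-B$ is symmetric about $0$ and contains $0$, and by \eqref{eq:basic} its cliques are exactly the $B$-disjoint sets. If $B$ is Borel, then $\Gamma_B$ is coanalytic (Lemma~\ref{lem:coan}). Our main tool says that, as far as cliques are concerned, every coanalytic graph arises in this way.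

\begin{theorem}[ZFC]\label{thm:coding}
For every coanalytic graph $G$ on $2^\omega$ there are a nonempty $G_\delta$ set $B\subseteq\mathbb{R}$ and a homeomorphic embedding $j\colon 2^\omega\to\mathbb{R}$ such that a nonempty set $X\subseteq\mathbb{R}$ is $B$-disjoint if and only if $X=t+j[Y]$ or $X=t-j[Y]$ for some $t\in\mathbb{R}$ and some nonempty clique $Y$ of $G$. In particular, for every cardinal $\kappa\ge1$, the set $B$ has $\kappa$ pairwise disjoint translates if and only if $G$ has a clique of size $\kappa$.
\end{theorem}

\begin{corollary}\label{cor:class}
For every cardinal $\kappa\ge1$ the following are equivalent: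
\begin{enumerate}
\item[(a)] some nonempty $G_\delta$ set $B\subseteq\mathbb{R}$ has $\kappa$ but not $\kappa^+$ disjoint translates;
\item[(b)] some nonempty Borel set $B\subseteq\mathbb{R}$ has $\kappa$ but not $\kappa^+$ disjoint translates;
\item[(c)] some nonempty analytic set $B\subseteq\mathbb{R}$ has $\kappa$ but not $\kappa^+$ disjoint translates;
\item[(d)] some coanalytic graph on a Polish space has a clique of size $\kappa$ but none of size $\kappa^+$.
\end{enumerate}
\end{corollary}

Section~\ref{sec:three} carries out the coding by hand for a graph on three vertices, and Sections~\ref{sec:cantor}--\ref{sec:coding} do it in general. Section~\ref{sec:wo} applies Theorem~\ref{thm:coding} to a graph built from the countable well-orders.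

\section{Background and the $\sigma$-compact case}\label{sec:back}

We write $\omega=\{0,1,2,\dots\}$. The Cantor space $2^\omega$ and the Baire space $\omega^\omega$ carry the product topologies, and a \emph{Cantor set} is a space homeomorphic to $2^\omega$. A space is \emph{Polish} if it is separable and completely metrizable. A set is $G_\delta$ if it is a countable intersection of open sets, $F_\sigma$ if it is a countable union of closed sets, and \emph{$\sigma$-compact} if it is a countable union of compact sets. A set of reals is \emph{perfect} if it is closed and has no isolated points. A subset of a Polish space $Z$ is \emph{analytic} if it is the projection to $Z$ of a closed subset of $Z\times\omega^\omega$, and \emph{coanalytic} if its complement is analytic. A map is \emph{Borel} if preimages of open sets are Borel. We use the following standard facts.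
\begin{enumerate}
\item[(F1)] Finite products and closed subspaces of Polish spaces are Polish. A subset of a Polish space is $G_\delta$ if and only if it is Polish in the subspace topology.
\item[(F2)] Borel sets are analytic. Countable unions, countable intersections and finite products of analytic sets are analytic, and so are their images and preimages under Borel maps between Polish spaces. A nonempty analytic set is a continuous image of $\omega^\omega$.
\item[(F3)] (Lusin--Souslin) The image of a Borel set under an injective Borel map between Polish spaces is Borel.
\item[(F4)] A nonempty perfect set of reals has cardinality $\mathfrak{c}$.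
\item[(F5)] The space $(2^\omega)^3$ is homeomorphic to $2^\omega$ by interleaving coordinates, and $(n_0,n_1,\dots)\mapsto 0^{n_0}1\,0^{n_1}1\cdots$ embeds $\omega^\omega$ homeomorphically in $2^\omega$.
\end{enumerate}

A \emph{Cantor scheme} is a family of nondegenerate compact intervals $I_s$, indexed by the finite binary strings $s$, such that $I_{s0}$ and $I_{s1}$ are disjoint subsets of $I_s$ and $I_s$ has length at most $2^{-|s|}$. Sending $\xi\in2^\omega$ to the unique point of $\bigcap_n I_{\xi\upharpoonright n}$ is a continuous injection, so its image $C=\bigcap_n\bigcup_{s\in2^n}I_s$ is a Cantor set and a nonempty perfect set. Finitely many distinct points of $C$ lie in distinct intervals $I_s$, $s\in 2^n$, for all large $n$.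

It is known that a $\sigma$-compact set has either at most countably many or continuum many disjoint translates. We give a proof, because it shows which property of $B-B$ a counterexample has to destroy.

\begin{proposition}\label{prop:sigma}
If a $\sigma$-compact set $B\subseteq\mathbb{R}$ has uncountably many disjoint translates, then some nonempty perfect set is $B$-disjoint, and so $B$ has $\mathfrak{c}$ disjoint translates.
\end{proposition}

\begin{proof}
Write $B$ as an increasing union of compact sets $L_n$. Then $B-B$ is the increasing union of the compact sets $F_n=L_n-L_n$. Let $X$ be uncountable and $B$-disjoint, and let $X'$ be obtained from $X$ by removing all open intervals with rational endpoints that meet $X$ in a countable set. Only countably many points are removed, so $X'\ne\emptyset$ and every open interval meeting $X'$ contains uncountably many points of $X'$.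

We build a Cantor scheme in which the interior of each $I_s$ meets $X'$ and $(I_s-I_{s'})\cap F_n=\emptyset$ for all distinct $s,s'\in2^n$. Let $I_\emptyset$ be an interval of length $1$ centered at a point of $X'$. Given level $n$, choose two distinct points $x_{s0},x_{s1}\in X'$ in the interior of each $I_s$. The $2^{n+1}$ chosen points are distinct, so by \eqref{eq:basic} their differences lie outside the closed set $F_{n+1}$. Sufficiently short intervals centered at these points form level $n+1$. If $c\neq c'$ are points of the resulting perfect set, then $c-c'\notin F_n$ for all large $n$, hence $c-c'\notin B-B$.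
\end{proof}

A closed subset of $\mathbb{R}$ is the union of its intersections with the intervals $[-n,n]$, so $F_\sigma$ sets of reals, among them the open and the closed sets, are $\sigma$-compact. Thus, when CH fails, $G_\delta$ is the lowest possible complexity of a counterexample, and Theorem~\ref{thm:aleph1} attains it.

The proof used only that $B-B$ is a countable union of closed sets, which holds because continuous images of compact sets are compact. Without compactness a continuous image is merely analytic, and we have only the following.

\begin{lemma}\label{lem:coan}
If $B\subseteq\mathbb{R}$ is nonempty and analytic, then $\Gamma_B$ is a coanalytic graph.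
\end{lemma}

\begin{proof}
Let $d(x,x')=x-x'$. By (F2) the set $B-B=d[B\times B]$ is analytic, and so is $d^{-1}[B-B]=\mathbb{R}^2\setminus\Gamma_B$.
\end{proof}

\section{A graph on three points}\label{sec:three}

Let $K=\{1,10,100\}$, so that $K-K=\{0,\pm9,\pm90,\pm99\}$. Each nonzero element of $K-K$ is a difference of two points of $K$ in only one way, so an edge of a graph on $K$ can be recorded by a pair $\pm d$ of differences. Given a graph $G$ on $K$, the plan is to find $B$ such that the complement of $B-B$ consists exactly of the differences that record edges. We take for $G$ the graph whose only edge is $\{1,100\}$, and we want $B-B=\mathbb{R}\setminus\{\pm99\}$. Three things have to be arranged.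

\emph{Rigidity.} Suppose that $B-B$ contains $U=\mathbb{R}\setminus(K-K)$. Then every $B$-disjoint set $X$ has $X-X\subseteq K-K$, and this confines $X$. If $x<y<z$ are in $X$, then the gaps $y-x$, $z-y$ and their sum belong to $\{9,90,99\}$, and the only such relation is $9+90=99$. So $z-x=99$, no fourth point fits, and the gaps are either $(9,90)$, as in $K$, or $(90,9)$, as in $-K$. Thus $X$ lies in a translate of $K$ or of $-K$. The reflection cannot be avoided, since $X$ and $-X$ have the same difference set.

\emph{Tags.} We must put $9=10-1$ and $90=100-10$ into $B-B$, but not $99$. Putting the points $1,10,100$ themselves into $B$ produces $99$ as well. Instead, each non-edge is moved away by its own \emph{tag}: $1000$ for $\{1,10\}$ and $10000$ for $\{10,100\}$. Let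
\[
B'=\{1001,\ 1010,\ 10010,\ 10100\}.
\]
Points with the same tag give the differences $9$ and $90$. Points with different tags give $9000$, $9009$, $9090$ and $9099$, where the tags do not cancel, and these numbers lie in $U$. So $(B'-B')\cap(K-K)=\{0,\pm9,\pm90\}$.

\emph{Filling.} It remains to put all of $U$ into $B-B$ without creating $\pm99$. Write the open set $U$ as a union of compact intervals $J_1,J_2,\dots$ of length less than $9$, and let $Q_n=\{N_n\}\cup(N_n+J_n)$. Then $Q_n-Q_n=J_n\cup(-J_n)\cup(J_n-J_n)$. The first two sets lie in $U$ and the third in $(-9,9)$, so $Q_n-Q_n$ meets $K-K$ only in $0$. Choose the $N_n$ so that each $Q_n$ lies more than $99$ to the right of $B',Q_1,\dots,Q_{n-1}$. Differences between different pieces then lie in $U$.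

The set $B=B'\cup\bigcup_nQ_n$ satisfies $B-B=\mathbb{R}\setminus\{\pm99\}$. Its nonempty $B$-disjoint sets are the single points and the pairs $\{t+1,t+100\}$, that is, the translates of the nonempty cliques of $G$.

For a graph on $2^\omega$ the set $K$ must be a Cantor set, and each step changes. The powers of $10$, which kept sums from interfering with each other, are replaced by linear independence over $\mathbb{Q}$. There may be uncountably many non-edges, forming an analytic set, and they must be tagged so that $B'$ is still $G_\delta$. Finally, $K-K$ now has nonzero points arbitrarily close to $0$, so it meets $J-J$ in a nonzero point for every interval $J$. No filling by sets of positive measure can work if $G$ has an uncountable clique, by the measure argument of Section~\ref{sec:intro}. The remedy is to write an interval as a sum of two null sets.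

\section{An independent Cantor set}\label{sec:cantor}

We start with the null sets, since $K$ has to be chosen so as to avoid their differences. Let
\[
S=\Big\{\sum_{i\ge1}d_i4^{-i}: d_i\in\{0,1\}\Big\},\quad T=2S,\quad \Delta=S-S,\quad D=\Delta\cup2\Delta .
\]

\begin{lemma}\label{lem:ST}
The sets $S$ and $T$ are compact and $S+T=[0,1]$. The set $D$ is compact and nowhere dense, and it contains $4^{-k}(S-S)$ and $4^{-k}(T-T)$ for every $k\in\omega$.
\end{lemma}

\begin{proof}
The set $S$ is a continuous image of the compact space of digit sequences, so $S$, $T$, $\Delta$ and $D$ are compact. Every digit $c\in\{0,1,2,3\}$ has the form $d+2e$ with $d,e\in\{0,1\}$, and conversely. So $S+T$ is the set of all sums $\sum_{i\ge1}c_i4^{-i}$ with $c_i\in\{0,1,2,3\}$, which is $[0,1]$.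

The set $\Delta$ consists of the sums $\sum_{i\ge1}e_i4^{-i}$ with $e_i\in\{-1,0,1\}$. There are $3^n$ choices of the first $n$ digits, and the tail has absolute value at most $\sum_{i>n}4^{-i}=\frac13 4^{-n}$. So $\Delta$ is covered by $3^n$ intervals of length $\frac23 4^{-n}$, of total length $\frac23(\frac34)^n\to0$. Hence $\Delta$ and $D$ are null. A closed null set contains no interval, so $D$ is nowhere dense. Multiplication by $4^{-k}$ inserts $k$ zero digits at the front, so $4^{-k}\Delta\subseteq\Delta$, and therefore $4^{-k}(T-T)=2\cdot4^{-k}\Delta\subseteq2\Delta$.
\end{proof}

The base $4$ serves exactly this purpose: $S+T$ realizes all four digits, while $S-S$ realizes only three.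

\begin{lemma}\label{lem:C}
There is a Cantor set $C\subseteq[0,1]$ that is linearly independent over $\mathbb{Q}$ and satisfies $(C-C)\cap D=\{0\}$.
\end{lemma}

\begin{proof}
Both requirements say that tuples of distinct points of $C$ avoid certain closed nowhere dense sets. These are the hyperplanes $\{v\in\mathbb{R}^k: q_1v_1+\dots+q_kv_k=0\}$, for $k\ge1$ and nonzero rationals $q_1,\dots,q_k$, and the set $\{(x,y)\in\mathbb{R}^2:x-y\in D\}$. The latter is closed because $D$ is, and if it contained an open box $(a,b)\times(c,d)$, then $D$ would contain the interval $(a-y,b-y)$ for $y\in(c,d)$. Enumerate these countably many sets as $R_0,R_1,\dots$, with $R_i\subseteq\mathbb{R}^{k_i}$.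

We build a Cantor scheme with $I_\emptyset=[0,1]$ such that $I_{s_1}\times\dots\times I_{s_{k_i}}$ is disjoint from $R_i$ whenever $i<n$ and $s_1,\dots,s_{k_i}\in2^n$ are distinct. Given level $n-1$, first choose two disjoint intervals of length at most $2^{-n}$ in each of its intervals. Then treat, one after another, the finitely many requirements $(i;s_1,\dots,s_{k_i})$ of level $n$. For one of them, the interior of the current box $I_{s_1}\times\dots\times I_{s_{k_i}}$ has a point outside the nowhere dense set $R_i$. As $R_i$ is closed, a small box of nondegenerate intervals around this point misses $R_i$, and since the $s_m$ are distinct we may shrink each $I_{s_m}$ to the corresponding side. Shrinking preserves the requirements already met.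

Let $C$ be the Cantor set of the scheme. A tuple of $k_i$ distinct points of $C$ lies in a product of distinct intervals of level $n$ for some $n>i$, so it is not in $R_i$. The hyperplanes give linear independence, the remaining set gives $x-y\notin D$ for distinct $x,y\in C$, and $0\in D$.
\end{proof}

For the rest of the construction fix $C$ and its scheme, and put
\[
K=C\cap I_0,\qquad P=C\cap I_1,\qquad U=\mathbb{R}\setminus(K-K).
\]
Then $K$ and $P$ are disjoint Cantor sets; $K$ will carry the vertices and $P$ the tags. The set $K-K$ is compact, symmetric and contained in $[-1,1]$, so $U$ is open, symmetric and contains every real of absolute value greater than $1$.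

Linear independence is used only through the following \emph{cancellation rule}: if $c_1+\dots+c_m=c_1'+\dots+c_m'$ with all terms in $C$, then every point of $C$ occurs equally often on the two sides. Indeed, the coefficient of a point in the difference of the two sides is the difference of these multiplicities, and it must vanish. A first consequence is that, for $x,y,x',y'\in K$,
\begin{equation}\label{eq:unique}
x\ne y\ \text{ and }\ x-y=x'-y'\quad\text{imply}\quad x=x'\ \text{ and }\ y=y',
\end{equation}
because in $x+y'=x'+y$ the point $x$ must occur on the right, and it is not $y$.

\begin{lemma}[Rigidity]\label{lem:rigid}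
If $X\subseteq\mathbb{R}$ is nonempty and $X-X\subseteq K-K$, then $X\subseteq t+K$ or $X\subseteq t-K$ for some $t\in\mathbb{R}$.
\end{lemma}

\begin{proof}
Hypothesis and conclusion are invariant under translation of $X$, so assume $0\in X$. The case $X=\{0\}$ holds with $t\in K$ and the minus sign, so assume also $X\neq\{0\}$. Each $x\in X\setminus\{0\}$ is in $K-K$, hence $x=k_x-l_x$ for a pair $k_x\ne l_x$ in $K$, unique by \eqref{eq:unique}.

Let $x\ne x'$ be in $X\setminus\{0\}$. We claim that $k_x=k_{x'}$ or $l_x=l_{x'}$. Suppose not, and write $x-x'=k-l$ with $k,l\in K$. Then
\[
k_x+l_{x'}+l=l_x+k_{x'}+k .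
\]
Neither $k_x$ nor $l_{x'}$ equals $l_x$ or $k_{x'}$: we have $k_x\neq l_x$ and $l_{x'}\neq k_{x'}$ by the choice of the pairs, and $k_x\neq k_{x'}$ and $l_{x'}\neq l_x$ by assumption. So the two terms $k_x$ and $l_{x'}$ on the left can be matched only by the single term $k$ on the right, contradicting the cancellation rule.

Thus any two of the pairs $(k_x,l_x)$ agree in at least one coordinate. We show that all pairs share the first coordinate or all share the second. With only one pair there is nothing to show. Otherwise take two distinct pairs. If they are $(k,l_1)$ and $(k,l_2)$ with $l_1\ne l_2$, then a pair with first coordinate different from $k$ would have second coordinate equal to both $l_1$ and $l_2$, so all pairs have first coordinate $k$. If they are $(k_1,l)$ and $(k_2,l)$, the same argument with the coordinates exchanged shows that all pairs have second coordinate $l$. In the first case $X\subseteq k-K$, where $0=k-k$, and in the second $X\subseteq -l+K$, where $0=-l+l$.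
\end{proof}

The lemma fails without independence: for $K=\{0,1,3\}$ the four-point set $X=\{0,1,2,3\}$ has $X-X=K-K$.

\section{Prescribing the difference set}\label{sec:diff}

For $E\subseteq K\times K$ put $A_E=\{x-y:(x,y)\in E\}\subseteq K-K$. If $E$ is reflexive, then $0\in A_E$, and if $E$ is symmetric, then $A_E=-A_E$.

\begin{proposition}\label{prop:diff}
Let $E\subseteq K\times K$ be analytic, reflexive and symmetric. There is a nonempty $G_\delta$ set $B\subseteq\mathbb{R}$ with $B-B=U\cup A_E$.
\end{proposition}

As in Section~\ref{sec:three}, $B$ is the union of a tagged part, responsible for $A_E$, and a filling, responsible for $U$. The natural first attempt at tagging is to fix an embedding $\psi\colon K\times K\to P$ and to take the points $x+\psi(x,y)$ and $y+\psi(x,y)$ for $(x,y)\in E$. This has the right differences, but the points $x+\psi(x,y)$ form a homeomorphic copy of $E$, which is only known to be analytic. The way out is to tag not the pairs in $E$ but the triples $(x,y,z)$ in which $z\in\omega^\omega$ witnesses that $(x,y)\in E$. These triples form a closed set. The witness is stored in the tag and disappears when the tag cancels, so the subtraction in $B-B$ performs the projection that defines an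 analytic set.

\begin{lemma}\label{lem:tag}
Let $E$ be as in Proposition~\ref{prop:diff}. There is a $G_\delta$ set $B'\subseteq[0,2]$ with $(B'-B')\cap(K-K)=A_E$.
\end{lemma}

\begin{proof}
Since $E$ is analytic, it is the projection to $K\times K$ of a closed set $F\subseteq K\times K\times\omega^\omega$. By (F5) there is a homeomorphic embedding $\varphi\colon K\times K\times\omega^\omega\to P$. Put $B'=B_0\cup B_1$, where
\[
B_0=\{x+\varphi(x,y,z):(x,y,z)\in F\},\qquad B_1=\{y+\varphi(x,y,z):(x,y,z)\in F\}.
\]
Then $B'\subseteq K+P\subseteq[0,2]$.

\emph{The set $B'$ is $G_\delta$.} The map $\sigma\colon K\times P\to\mathbb{R}$, $\sigma(u,p)=u+p$, is continuous. It is injective by the cancellation rule, since $K\cap P=\emptyset$. As $K\times P$ is compact, $\sigma$ is a homeomorphic embedding. The map $(x,y,z)\mapsto(x,\varphi(x,y,z))$ from $F$ to $K\times P$ is also an embedding: it is continuous, and on its range $(u,p)\mapsto\varphi^{-1}(p)$ is a continuous inverse. So $B_0$, the image of $F$ under the composition, is homeomorphic to the Polish space $F$ and is $G_\delta$ in $\mathbb{R}$ by (F1). The same argument with $y$ in place of $x$ applies to $B_1$. A union of two $G_\delta$ sets is $G_\delta$, since $\bigcap_mV_m\cup\bigcap_nW_n=\bigcap_{m,n}(V_m\cup W_n)$.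

\emph{The differences.} If $(x,y)\in E$, pick $z$ with $(x,y,z)\in F$ and let $p=\varphi(x,y,z)$. Then $x-y=(x+p)-(y+p)\in B'-B'$. Conversely, let $b,b'\in B'$ and $b-b'=k-k'$ with $k,k'\in K$. Write $b=u+p$ and $b'=u'+p'$, where $p=\varphi(x,y,z)$, $u\in\{x,y\}$, $p'=\varphi(x',y',z')$, $u'\in\{x',y'\}$, and both triples are in $F$. In the equation $u+p+k'=u'+p'+k$ the only terms in $P$ are $p$ on the left and $p'$ on the right, so $p=p'$ by the cancellation rule. As $\varphi$ is injective, the triples coincide. Hence $b-b'=u-u'\in\{0,x-y,y-x\}$ with $(x,y)\in E$, and these three numbers are in $A_E$ because $E$ is reflexive and symmetric.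
\end{proof}

This lemma is the only place where the analyticity of $E$ is used, and the only place where compactness is lost, $\omega^\omega$ not being compact. If $E$ is closed, the first attempt with $\psi$ already gives a compact $B'$.

\begin{lemma}\label{lem:fill}
There are nonempty compact sets $Q_1,Q_2,\dots\subseteq\mathbb{R}$ such that
\begin{enumerate}
\item[(a)] $U\subseteq\bigcup_n(Q_n-Q_n)$;
\item[(b)] $(Q_n-Q_n)\cap(K-K)=\{0\}$ for every $n$;
\item[(c)] $\min Q_n$ exceeds every point of $[0,2]\cup Q_1\cup\dots\cup Q_{n-1}$ by more than $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $J_1,J_2,\dots$ list the intervals $J_n=[a_n,a_n+4^{-k_n}]$ with $a_n\in\mathbb{Q}$ and $k_n\in\omega$ that are contained in $U$. They cover $U$, because $U$ is open. Put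
\[
S_n=N_n+a_n+4^{-k_n}S,\qquad T_n=N_n-4^{-k_n}T,\qquad Q_n=S_n\cup T_n,
\]
where the reals $N_1,N_2,\dots$ are chosen recursively so large that (c) holds. The set $Q_n-Q_n$ is the union of four sets. By Lemma~\ref{lem:ST},
\[
S_n-T_n=a_n+4^{-k_n}(S+T)=J_n,\qquad T_n-S_n=-J_n ,
\]
and both lie in the symmetric set $U$. The first equality gives (a). Again by Lemma~\ref{lem:ST}, the sets $S_n-S_n=4^{-k_n}(S-S)$ and $T_n-T_n=4^{-k_n}(T-T)$ lie in $D$, which meets $K-K$ only in $0$ by Lemma~\ref{lem:C}. This gives (b).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:diff}]
Let $Q=\bigcup_nQ_n$ and $B=B'\cup Q$. By (c), $\min Q_n>n+2$, so a bounded set meets only finitely many of the compact sets $Q_n$. Hence $Q$ is closed, and so $G_\delta$. Thus $B$ is a nonempty $G_\delta$ set, and $U\subseteq B-B$ by (a). It remains to compute $(B-B)\cap(K-K)$. Two points from different pieces among $B',Q_1,Q_2,\dots$ are more than $1$ apart by (c), so their difference is in $U$. Two points of $B'$ contribute exactly $A_E$ by Lemma~\ref{lem:tag}, and two points of the same $Q_n$ contribute only $0\in A_E$ by (b). So $(B-B)\cap(K-K)=A_E$.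
\end{proof}

\section{From coanalytic graphs to $G_\delta$ sets}\label{sec:coding}

\begin{proof}[Proof of Theorem~\ref{thm:coding}]
Fix a homeomorphism $j\colon2^\omega\to K$ and let
\[
E=\{(j(y),j(y')):\ y,y'\in2^\omega,\ (y,y')\notin G\}.
\]
This relation is analytic because $G$ is coanalytic, reflexive because $G$ is irreflexive, and symmetric because $G$ is. Let $B$ be given by Proposition~\ref{prop:diff}. For distinct $y,y'\in2^\omega$ we have
\begin{equation}\label{eq:edge}
j(y)-j(y')\notin B-B\iff(y,y')\in G .
\end{equation}
Indeed, $j(y)-j(y')$ is in $K-K$, so it is in $B-B$ if and only if it is in $A_E$, and by \eqref{eq:unique} this happens if and only if the pair $(j(y),j(y'))$ itself is in $E$.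

Let $X=t+\varepsilon j[Y]$ with $t\in\mathbb{R}$, $\varepsilon=\pm1$ and $Y\subseteq2^\omega$. The differences of distinct points of $X$ are the numbers $\varepsilon(j(y)-j(y'))$ with $y\neq y'$ in $Y$, and $B-B$ is symmetric. So \eqref{eq:basic} and \eqref{eq:edge} show that $X$ is $B$-disjoint if and only if $Y$ is a clique of $G$. It remains to see that every nonempty $B$-disjoint set $X$ has this form. By \eqref{eq:basic} the nonzero elements of $X-X$ lie outside $B-B\supseteq U$, so $X-X\subseteq K-K$. Lemma~\ref{lem:rigid} gives $X\subseteq t+\varepsilon K$ for some $t$ and $\varepsilon$, and then $X=t+\varepsilon j[Y]$ for the nonempty set $Y=\{y\in2^\omega:t+\varepsilon j(y)\in X\}$. The statement on cardinalities follows because $y\mapsto t+\varepsilon j(y)$ is injective.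
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
The implications (a)$\Rightarrow$(b)$\Rightarrow$(c) hold because $G_\delta$ sets are Borel and Borel sets are analytic. For (c)$\Rightarrow$(d) take the graph $\Gamma_B$, which is coanalytic by Lemma~\ref{lem:coan} and whose cliques are the $B$-disjoint sets.

For (d)$\Rightarrow$(a), let $G$ be a coanalytic graph on a Polish space $Z$ with a clique of size $\kappa$ and none of size $\kappa^+$. We transfer $G$ to $2^\omega$. Let $(V_n)_{n\in\omega}$ list a countable base of $Z$, and define $h\colon Z\to2^\omega$ by $h(z)(n)=1$ if and only if $z\in V_n$. The map $h$ is injective because the base separates points, and it is Borel because each set $\{z:h(z)(n)=i\}$ is open or closed. Let $G'=(h\times h)[G]$, a graph on $2^\omega$. By injectivity,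
\[
(2^\omega)^2\setminus G'=\big((2^\omega)^2\setminus h[Z]^2\big)\cup(h\times h)[Z^2\setminus G].
\]
The first set is Borel by (F3) and the second is analytic by (F2), so $G'$ is coanalytic. The image under $h$ of a clique of $G$ is a clique of $G'$ of the same size. Points outside $h[Z]$ have no $G'$-neighbors, so a clique of $G'$ with at least two points is the image of a clique of $G$. Since $\kappa^+\ge2$, the graph $G'$ has a clique of size $\kappa$ and none of size $\kappa^+$. Theorem~\ref{thm:coding} applied to $G'$ gives (a).
\end{proof}

For $1\le\kappa\le\aleph_0$ and for $\kappa=\mathfrak{c}$, condition (d) is witnessed by the complete graph on a Polish space of cardinality $\kappa$, which is an open relation. The next section treats $\kappa=\aleph_1$.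

\section{Well-orders and exactly $\aleph_1$ translates}\label{sec:wo}

We need a coanalytic graph with a clique of size $\aleph_1$ and none of size $\aleph_2$. If $\approx$ is an equivalence relation, its complement is a graph whose cliques are the sets meeting each class in at most one point. So it suffices to find an analytic equivalence relation on $2^\omega$ with exactly $\aleph_1$ classes, and the natural source of the cardinal $\aleph_1$ is the set of countable ordinals.

Identify $2^\omega$ with $2^{\omega\times\omega}$ by a bijection of the index sets. A point $x$ codes the relation $<_x$ on $\omega$ given by $m<_xn\iff x(m,n)=1$. Let $LO$ be the set of $x$ for which $<_x$ is a strict linear order. It is closed, since irreflexivity, transitivity and totality are conjunctions of conditions on finitely many coordinates. Let $WO\subseteq LO$ be the set of codes of well-orders, and for $x\in WO$ let $|x|$ be the order type of $(\omega,<_x)$, an ordinal with $\omega\le|x|<\omega_1$. Isomorphism on $WO$ has the right number of classes, but the relation must be defined on all codes, and those outside $WO$ must not add many classes. We collapse them into one class, which is possible because failing to be a well-order has a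 witness. Define $x\approx y$ to mean that
\[
x,y\notin WO,\qquad\text{or}\qquad x,y\in LO\ \text{ and }\ (\omega,<_x)\cong(\omega,<_y).
\]

\begin{lemma}\label{lem:equiv}
The relation $\approx$ is an analytic equivalence relation with exactly $\aleph_1$ classes: the complement of $WO$, and the sets $\{x\in WO:|x|=\alpha\}$ for $\omega\le\alpha<\omega_1$.
\end{lemma}

\begin{proof}
An order isomorphic to a well-order is a well-order, so $x\approx y$ holds if and only if either $x,y\notin WO$, or $x,y\in WO$ and $|x|=|y|$. Hence $\approx$ is an equivalence relation with the listed classes. These are nonempty, because each $\alpha$ with $\omega\le\alpha<\omega_1$ is countably infinite and its order can be copied to $\omega$. There are $\aleph_1$ such $\alpha$.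

A linear order is a well-order if and only if it has no infinite descending sequence. So $x\notin WO$ if and only if $x\notin LO$ or there is $g\in\omega^\omega$ with $x(g(n+1),g(n))=1$ for all $n$. The first condition is open and the second is the projection of a closed condition on $(x,g)$, so the complement of $WO$ is analytic, and so is its square. Next, $(\omega,<_x)\cong(\omega,<_y)$ if and only if there are $f,g\in\omega^\omega$ with $f(g(n))=n$, $g(f(n))=n$ and $x(m,n)=y(f(m),f(n))$ for all $m,n$. For fixed $m,n$ each of these equations is a clopen condition on $(x,y,f,g)$, so isomorphism is a continuous image of a closed set. By (F2), $\approx$ is analytic.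
\end{proof}

To exclude perfect sets we need to know that no analytic set of codes of well-orders reaches all the way up to $\omega_1$. This is the boundedness theorem \cite[Theorem~31.2]{Kechris}, and we include a proof.

\begin{lemma}[Boundedness]\label{lem:bound}
If $A\subseteq WO$ is analytic, then $\sup\{|x|:x\in A\}<\omega_1$.
\end{lemma}

\begin{proof}
Assume $A\neq\emptyset$ and write $A=f[\omega^\omega]$ with $f$ continuous, by (F2). The idea is to collect in one countable tree all finite attempts to find a member of $A$ together with a descending sequence in it. Let $\mathcal{T}$ be the set of pairs $(s,t)$ of finite sequences of natural numbers, of a common length $k$, such that $t_0>_{f(z)}t_1>_{f(z)}\dots>_{f(z)}t_{k-1}$ for some $z\in\omega^\omega$ extending $s$. This set is countable and closed under taking initial segments.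

The tree $\mathcal{T}$ has no infinite branch. Otherwise there are $z,t\in\omega^\omega$ and points $z_k$ extending $z{\upharpoonright}k$ such that $t{\upharpoonright}k$ is descending in $<_{f(z_k)}$. Then $z_k\to z$, so $f(z_k)\to f(z)$, and $f(z_k)(t_{i+1},t_i)=1$ for $k\ge i+2$ gives $f(z)(t_{i+1},t_i)=1$ for all $i$. This contradicts $f(z)\in WO$. Therefore the recursion $\rho(\tau)=\sup\{\rho(\tau')+1:\tau'\text{ a child of }\tau\text{ in }\mathcal{T}\}$ assigns an ordinal to every node $\tau$, and all these ordinals are countable, being countable suprema of countable ordinals.

Fix $z\in\omega^\omega$, let $x=f(z)$, and let $r(m)$ be the order type of $\{n:n<_xm\}$, so that $r(m)=\sup\{r(n)+1:n<_xm\}$ and $|x|=\sup\{r(m)+1:m\in\omega\}$. We show by induction on $r(m)$ that $\rho(z{\upharpoonright}k,t)\ge r(m)$ whenever $t$ is a $<_x$-descending sequence of length $k\ge1$ with last term $m$. For each $n<_xm$ the pair $(z{\upharpoonright}(k+1),t^\frown n)$ is a child of $(z{\upharpoonright}k,t)$, of rank at least $r(n)$ by the induction hypothesis, and taking the supremum over $n$ gives the claim. The pairs $(z{\upharpoonright}1,(m))$ are children of the root, so $|x|\le\rho(\emptyset,\emptyset)<\omega_1$, and this bound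 does not depend on $z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:aleph1}]
Let $G$ be the complement of $\approx$, a coanalytic graph on $2^\omega$ by Lemma~\ref{lem:equiv}, and let $B$ and $j$ be given by Theorem~\ref{thm:coding}. Choosing one point from each class of $\approx$ gives a clique of size $\aleph_1$. Every clique meets each class at most once, so it has size at most $\aleph_1$. Hence $B$ has $\aleph_1$ but not $\aleph_2$ disjoint translates.

Suppose that $X$ is a nonempty perfect $B$-disjoint set. Then $X=t+\varepsilon j[Y]$ with $\varepsilon=\pm1$ and $Y$ a clique of $G$. The map $y\mapsto t+\varepsilon j(y)$ is continuous and injective, so $Y$ is the preimage of the closed set $X$ and is closed, and $Y$ is uncountable by (F4). At most one point of $Y$ lies outside $WO$. So $A=Y\cap WO$ is an uncountable Borel subset of $WO$, and its members have pairwise different order types. Below any ordinal less than $\omega_1$ there are only countably many ordinals, so $\{|x|:x\in A\}$ is unbounded in $\omega_1$. This contradicts Lemma~\ref{lem:bound}.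
\end{proof}

\begin{thebibliography}{9}

\bibitem{EK}
M\'arton Elekes and Tam\'as Keleti, \emph{Decomposing the real line into Borel sets closed under addition}, arXiv:1406.0701 (2014).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
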